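# Cancellation of projective modules over $R[X_1,\dots,X_n,Y_1^{\pm1},\dots,Y_m^{\pm1}]$

## 1. Unimodular rows over a ring with no variables

Rings are commutative with $1$ and need not be noetherian; $\dim$ is Krull dimension, and the zero ring has dimension $-1$. "Rank $r$" means constant rank $r$. For a module $P$ over a ring $A$ write $P^*=\mathrm{Hom}_A(P,A)$.

**Definition.** A finitely generated projective $A$-module $P$ is *cancellative* if $A^k\oplus P\cong A^k\oplus P'$, for some $k\ge 1$ and some projective $A$-module $P'$, implies $P\cong P'$.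

(Replacing $A^k$ by an arbitrary finitely generated projective $Q$ gives the same notion, because $Q$ is a direct summand of some $A^k$.)

We start with the easiest instance: $P=R^r$ is free over a ring $R$ of finite dimension $d$, and there are no variables at all. We shall see that $r\ge d+1$ suffices.

**Definition.** An element $(a,p)\in A\oplus P$ is *unimodular* if some $A$-linear form $A\oplus P\to A$ takes the value $1$ on it, that is, $ba+\psi(p)=1$ for some $b\in A$, $\psi\in P^*$. The set of unimodular elements is $\mathrm{Um}(A\oplus P)$. For $P=A^{k-1}$ we write $\mathrm{Um}_k(A)$; these are the rows $(v_1,\dots,v_k)$ whose entries generate the unit ideal.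

**1.1. From transitivity to cancellation.** *Let $P_1,P_1'$ be finitely generated projective $A$-modules, and suppose a group of automorphisms of $A\oplus P_1$ acts transitively on $\mathrm{Um}(A\oplus P_1)$. If $A\oplus P_1'\cong A\oplus P_1$, then $P_1'\cong P_1$.* Indeed, let $\sigma:A\oplus P_1'\to A\oplus P_1$ be an isomorphism. The element $\sigma(1,0)$ is unimodular, since the first coordinate of $\sigma^{-1}$ is a form with value $1$ on it. Choose an automorphism $\tau$ in the group with $\tau\sigma(1,0)=(1,0)$. Then $\tau\sigma$ maps $A(1,0)$ onto $A(1,0)$, so it induces an isomorphism of the quotients $P_1'\cong P_1$.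

So we want to move rows. Put $E_{ij}(x)=1+xe_ie_j^T$ for $i\neq j$, and let $E_k(A)$ be the group generated by these matrices of size $k$. Matrices act on rows from the right: $vE_{ij}(x)$ is $v$ with $xv_i$ added to the $j$-th entry. Write $v\sim w$ if $v,w$ lie in the same $E_k(A)$-orbit. Three operations on two entries will be used constantly.

* Applying $E_{ji}(1)$, $E_{ij}(-1)$, $E_{ji}(1)$ in turn changes $(v_i,v_j)$ to $(v_i+v_j,v_j)$, $(v_i+v_j,-v_i)$, $(v_j,-v_i)$. So *signed permutations* replacing $(v_i,v_j)$ by $(v_j,-v_i)$ are elementary.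
* For a unit $u$, applying $E_{ji}(u),E_{ij}(-u^{-1}),E_{ji}(u)$ gives $(v_i,v_j)\mapsto(uv_j,-u^{-1}v_i)$. Doing this first with $-1$ and then with $u$ gives $(v_i,v_j)\mapsto(-v_j,v_i)\mapsto(uv_i,u^{-1}v_j)$. So for $k\ge 2$ we may *scale* an entry by a unit if we scale another entry by the inverse.
* If some entry of $v$ is a unit, then $v\sim e_1$: when it is in a place $j\ge 2$, a signed permutation brings it to the first place; scale it to $1$; subtract multiples of it from the others.

The engine is a general-position lemma. Take $U=\{1\}$ on first reading; the freedom to take a larger $U$ is what we shall exploit later.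

**Lemma 1.2** (after Coquand–Lombardi–Quitté)**.** *Let $U$ be a multiplicative set in a ring $S$ with $\dim U^{-1}S<k$, and let $a,b_1,\dots,b_k\in S$. There are $x_1,\dots,x_k\in S$ such that every prime $Q$ of $S$ with $Q\cap U=\emptyset$ containing all $b_i+ax_i$ contains $a$.*

*Proof.* Induction on $k$, for all rings at once. If $k=0$, then $U^{-1}S=0$ and no prime is disjoint from $U$. Let $k\ge1$, $b=b_k$, $\mathcal N=\mathrm{Nil}(S)$, and
$$I=bS+(\mathcal N:b).$$

**Step 1: dividing by $I$ lowers the dimension.** A prime $Q\supseteq I$ is not a minimal prime. If it were, $QS_Q$ would be the only prime of $S_Q$, so $b\in Q$ would be nilpotent in $S_Q$: $yb^n=0$ for some $n\ge1$ and $y\notin Q$. Then $(yb)^n=0$, so $y\in(\mathcal N:b)\subseteq I\subseteq Q$, a contradiction. Hence any chain of primes containing $I$ and disjoint from $U$ can be lengthened downward by a minimal prime, which is again disjoint from $U$. So $\dim U^{-1}(S/I)<k-1$ (if $U^{-1}(S/I)=0$ this reads $-1<k-1$).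

**Step 2: lift the solution from $S/I$.** By induction there are $x_1,\dots,x_{k-1}\in S$ such that, with $b_i'=b_i+ax_i$, every prime disjoint from $U$ containing $I$ and $b_1',\dots,b_{k-1}'$ contains $a$. So $a$ is nilpotent in $U^{-1}\bigl(S/(I+(b_1',\dots,b_{k-1}'))\bigr)$, which means
$$ua^M\in(b_1',\dots,b_{k-1}')+bS+y,\qquad u\in U,\ M\ge1,\ yb\in\mathcal N .$$
Put $x_k=y$. Let $Q$ be a prime with $Q\cap U=\emptyset$ containing $b_1',\dots,b_{k-1}'$ and $b+ay$. Since $bay\in\mathcal N\subseteq Q$ and $b(b+ay)\in Q$, we get $b^2\in Q$, so $b\in Q$ and then $ay\in Q$. Either $a\in Q$, or $y\in Q$; in the second case $ua^M\in Q$ with $u\notin Q$, so again $a\in Q$. $\square$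

**Proposition 1.3.** *Let $R\ne0$ have dimension $d<\infty$. If $k\ge d+2$, then $E_k(R)$ acts transitively on $\mathrm{Um}_k(R)$. If $r\ge d+1$, then $R^r$ is cancellative.*

*Proof.* Let $v=(a_1,\dots,a_k)\in\mathrm{Um}_k(R)$. Apply Lemma 1.2 with $U=\{1\}$, with $k-1>d$ elements, $a=a_k$ and $b_i=a_i$ for $i<k$. We get $a_i'=a_i+a_kx_i$ such that any prime containing all $a_i'$ contains $a_k$, hence all $a_i$; there is no such prime. So $(a_1',\dots,a_{k-1}')$ is the unit ideal. Thus $v\sim(a_1',\dots,a_{k-1}',a_k)$, and adding a combination of $a_1',\dots,a'_{k-1}$ to the last entry makes it $1$. So $v\sim e_1$.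

If $R^h\oplus R^r\cong R^h\oplus P'$ with $r\ge d+1$, apply 1.1 with $P_1=R^{h-1+r}$, $P_1'=R^{h-1}\oplus P'$; the rows have length $h+r\ge d+2$. So $R^{h-1}\oplus R^r\cong R^{h-1}\oplus P'$, and we repeat until $h=0$. $\square$

For $R=\mathbb Z$ and the row $(6,10,15)$ one sees it by hand: $6+15=21$ is prime to $10$, so $(6,10,15)\sim(21,10,15)\sim(21,10,1)\sim e_1$.

Two things change in the general problem. First, the ring is $S=R[X_1,\dots,X_n,Y_1^{\pm1},\dots,Y_m^{\pm1}]$. Proposition 1.3 applies to $S$ as it stands, but it asks for $r\ge\dim S+1$; we want to save one unit of rank for each of the $n+m$ variables. Second, $P$ need not be free, so its unimodular elements are not rows.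

## 2. Adjoining variables: the number $\delta(R)$ and the theorems

Let $R$ have finite dimension. Put $N=n+m$,
$$S=S_R=R[X_1,\dots,X_n,Y_1^{\pm1},\dots,Y_m^{\pm1}],\qquad \delta(R)=\delta_{n,m}(R)=\dim S_R-N.$$
Here is the question, posed in Anjan Gupta, "On the existence of unimodular elements and cancellation of projective modules over noetherian and non-noetherian rings", arXiv:1411.0369 (2014): *is every finitely generated projective $S$-module of rank $r>\dim(S)-(m+n)$ cancellative?* The answer will be yes.

Two results are quoted with the question. If $S=R[X]$ or $R[X,1/X]$ with $\dim R=d$, then $P$ of rank $r$ is cancellative if either $P$ has a unimodular element and $r\ge d+1$, or $r\ge\dim S$. For noetherian $R$ of dimension $d$, Lindel proved that projective modules of rank $r\ge\max\{d+1,2\}$ over our $S$ are cancellative.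

Recall that $\dim A+1\le\dim A[X]\le2\dim A+1$ for $A\neq0$ of finite dimension. Laurent variables behave like polynomial ones:

**2.1.** $\dim A[Y^{\pm1}]=\dim A[Y]$. A prime of $A[Y]$ not containing $Y$ keeps its height in $A[Y^{\pm1}]$. A prime containing $Y$ is $(\mathfrak m,Y)$ with $\mathfrak m$ a prime of $A$; the automorphism $Y\mapsto Y-1$ gives $\mathrm{ht}(\mathfrak m,Y)=\mathrm{ht}(\mathfrak m,Y-1)$, and $Y\notin(\mathfrak m,Y-1)$ because $Y\equiv1$ modulo it.

So $S$ has finite dimension, and $\dim S\ge\dim R+N$, that is $\delta(R)\ge\dim R$, for $R\ne0$. If $R$ is a field, $\delta(R)=0$; if $R$ is noetherian, $\delta(R)=\dim R$. In general $\delta(R)$ can be larger.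

**Example 2.2.** Let $K$ be a field, $V=K(x)[y]_{(y)}$ with maximal ideal $\mathfrak m=yV$, and $R=K+\mathfrak m$. If $\mathfrak p\ne0$ is a prime of $R$, $0\ne f\in\mathfrak p$ and $g\in\mathfrak m$, then $g^e/f\in\mathfrak m$ for large $e$ by valuations, so $g^e\in fR\subseteq\mathfrak p$; hence $\mathfrak p=\mathfrak m$ and $\dim R=1$. Let $\mathfrak q$ be the kernel of $R[X]\to K(x,y)$, $X\mapsto x$. It is nonzero, since $y,yx\in\mathfrak m$ and $yX-yx\in\mathfrak q$. If $\sum f_iX^i\in\mathfrak q$, then modulo $yV$ we get $\sum f_i(0)x^i=0$ with $f_i(0)\in K$, so all $f_i\in\mathfrak m$. Thus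
$$0\subsetneq\mathfrak q\subsetneq\mathfrak m[X]\subsetneq(\mathfrak m,X)$$
(the second inclusion is strict because $y\notin\mathfrak q$). So $\dim R[X]=3$, and $\delta_{1,0}(R)=2>1=\dim R$.

To state the theorems we need the analogue of elementary matrices for a general $P$.

**Definition.** $\mathrm{ETrans}(A\oplus P)$ is the group generated by the automorphisms $(a,p)\mapsto(a+\varphi(p),p)$ with $\varphi\in P^*$, and $(a,p)\mapsto(a,p+aq)$ with $q\in P$.

For $P=A^{k-1}$ these are the operations $E_{j1}(x)$ and $E_{1j}(x)$ and products of them. If $P$ is finitely generated projective and $\mathfrak c\subseteq A$ is an ideal, every generator for $P/\mathfrak cP$ over $A/\mathfrak c$ lifts to one over $A$: $q$ lifts trivially, and a form $P/\mathfrak cP\to A/\mathfrak c$ lifts to $P\to A$ because $P$ is projective. So every element of $\mathrm{ETrans}$ over $A/\mathfrak c$ lifts.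

**Theorem A.** *If $k\ge\max(3,\delta(R)+2)$, then $E_k(S)$ acts transitively on $\mathrm{Um}_k(S)$.*

**Theorem B.** *Let $P$ be a finitely generated projective $S$-module of rank $r$.*
*(i) If $r\ge\max(2,\delta(R)+1)$, then $\mathrm{ETrans}(S\oplus P)$ acts transitively on $\mathrm{Um}(S\oplus P)$.*
*(ii) If $r>\dim S-(m+n)$, then $P$ is cancellative.*

**Theorem C.** *Let $r\ge2$. Suppose that for every ring $R'$ which is an integral extension of a quotient ring of $R$, $E_{r+1}(S_{R'})$ acts transitively on $\mathrm{Um}_{r+1}(S_{R'})$. Then $\mathrm{ETrans}(S\oplus P)$ acts transitively on $\mathrm{Um}(S\oplus P)$ for each finitely generated projective $S$-module $P$ of rank $r$.*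

Theorem A deals with the variables, Theorem C with non-free $P$, and Theorem B combines them. The bound in (ii) cannot be weakened to $r\ge\dim S-(m+n)$:

**Example 2.3.** Let $d\ge2$ be even, $R=\mathbb R[x_0,\dots,x_d]/(\sum x_i^2-1)$, and let $T$ be the kernel of $(x_0,\dots,x_d):R^{d+1}\to R$. This map is onto since $\sum x_i^2=1$, so it splits and $T\oplus R\cong R^{d+1}$. But $T$ is not free: at a real point of the sphere $S^d$ a basis of $T$ would specialize to a basis of the tangent space, so its first member would be a nowhere vanishing tangent field, which does not exist for $d$ even. For $P=T\otimes_RS$ we have $S\oplus P\cong S\oplus S^{d}$, and $P\not\cong S^{d}$ because specializing $X_i\mapsto0$, $Y_j\mapsto1$ turns $P$ into $T$. So $P$ is not cancellative, and its rank is $d=\dim S-(m+n)$, for all $n,m\ge0$.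

## 3. One variable at a time gains only one

Consider first rows over a polynomial ring $S=A[X]$, $A=R[X_1,\dots,X_{N-1}]$, $X=X_N$. There is a natural attack with two steps. Let $W$ be the set of polynomials monic in $X$. First, use Lemma 1.2 with $U=W$ to move a row to one with a monic entry. Second, show that a row $f(X)$ with a monic entry is equivalent to $f(0)$, a row over $A$, and repeat with fewer variables. The second step does work for $k\ge3$ (Lemma 5.2).

The first step needs $k-1>\dim W^{-1}S$. One can show $\dim W^{-1}S\le\dim S-1$ (Lemma 4.1), which saves one. It saves no more than that: for $R=K$ a field, the prime $(X_1,\dots,X_{N-1})$ of $K[X_1,\dots,X_N]$ contains no polynomial monic in $X_N$ and has height $N-1$. So the first step asks for $k\ge N+1$, where Theorem A asserts $k\ge3$. Later steps, with fewer variables, ask for less, but they come too late: the row never gets past the first one.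

We therefore invert more elements, all those that are monic with respect to *all* the variables, in the lexicographic sense. Over a field every nonzero polynomial is a unit times such an element, so the localization is a field, of dimension $0=\dim S-N$. Section 4 shows that the dimension always drops by $N$. A change of variables then makes one such element monic in the last variable, so that the second step applies.

Laurent variables bring a further difficulty: $0$ is not an admissible value of $Y$. Over $\mathbb Z[Y^{\pm1}]$ take the row $(Y+2,2,0)$. It is unimodular, because $(Y+2)-2=Y$ is a unit, and its first entry is monic; but in $\mathbb Z[Y]$ its entries generate $(Y,2)\ne(1)$, and at $Y=0$ it becomes $(2,2,0)$, which is not unimodular. The trouble is the lowest coefficient $2$. We shall need entries whose highest *and* lowest coefficients are units, and hence two monomial orders at once.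

## 4. Inverting lex-monic elements lowers the dimension by $N$

We start with one variable. The point is to compare a prime without monic elements with a prime "at $X=\infty$" of larger height.

**Lemma 4.1.** *Let $C$ be a ring and $Q$ a prime of $C[X]$ or $C[X^{\pm1}]$ containing no element with highest $X$-coefficient $1$. Put $Z=X^{-1}$. There is a prime $\mathfrak m$ of $C$ such that $M=(\mathfrak m,Z)\subset C[Z]$ satisfies $\mathrm{ht}\,M\ge\mathrm{ht}\,Q+1$.*

*Proof.* $X\notin Q$, since $X$ has highest coefficient $1$. So $Q^{\pm}=QC[X^{\pm1}]$ is a prime of the same height. As $C[X^{\pm1}]=C[Z]_Z$, the prime $Q'=Q^{\pm}\cap C[Z]$ does not contain $Z$ and has again the same height. If $Q'+(Z)=C[Z]$, some $q=1-Zg(Z)$ lies in $Q'$. For large $k$ the element $X^kq=X^k-X^{k-1}g(X^{-1})$ is a polynomial in $X$ with highest coefficient $1$. It lies in $Q$, because $Q^{\pm}\cap C[X]=Q$ in the polynomial case and $Q^\pm=Q$ in the Laurent case. This is a contradiction. So $Q'+(Z)\subseteq M$ for a maximal ideal $M$ of $C[Z]$. Since $Z\in M$, it has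 the form $(\mathfrak m,Z)$, and $Q'\subsetneq M$ since $Z\notin Q'$. Hence $\mathrm{ht}\,M\ge\mathrm{ht}\,Q+1$. $\square$

**Definition.** Let $T_1>\dots>T_N$ be variables, each polynomial or Laurent; order monomials by the lexicographic order of exponents in $\mathbb Z^N$. An element $f\in R[T_1,\dots,T_N]$ (in this notation $T_i^{-1}$ is included for the Laurent variables) is *lex-monic over $R$* if its largest monomial has coefficient $1$; for $N=0$ this means $f=1$.

For instance, over $\mathbb Z$ with $T_1>T_2$, $T_1+5T_2^7$ is lex-monic and $5T_1+T_2^7$ is not. The order is compatible with addition of exponents, so the largest monomial of $fg$, for $f$ lex-monic, is the product of the largest ones, with the coefficient it has in $g$. Hence lex-monic elements form a multiplicative set of nonzerodivisors.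

**Lemma 4.2.** *Let $S=R[T_1,\dots,T_N]$, each $T_i$ polynomial or Laurent. If a prime $Q$ of $S$ contains no lex-monic element, then $\mathrm{ht}\,Q\le\dim S-N$.*

*Proof.* Induction on $N$, for all $R$ of finite dimension at once; this generality is used, since the base ring will change to $R[Z]$. The case $N=0$ is clear. Let $N\ge1$, $A'=R[T_2,\dots,T_N]$, $V\subset A'$ the set of lex-monic elements, and $C=V^{-1}A'$.

**Step 1: pass to one variable over $C$.** Elements of $V$ are lex-monic in $S$, so $Q\cap V=\emptyset$ and $V^{-1}Q$ is a prime of $C[T_1]$ (resp. $C[T_1^{\pm1}]$) of height $\mathrm{ht}\,Q$. It contains no element with highest $T_1$-coefficient $1$. Otherwise write such an element as $h/v$ with $h\in Q$, $v\in V$. Since $V$ consists of nonzerodivisors, $A'\subseteq C$, and $h$ has highest $T_1$-coefficient $v$. The largest monomial of $h$ is then a power of $T_1$ times the largest monomial of $v$, with coefficient $1$. So $h\in Q$ is lex-monic, a contradiction.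

**Step 2: move to infinity.** Lemma 4.1 gives $M=(\mathfrak m,Z)\subset C[Z]$ with $\mathrm{ht}\,M\ge\mathrm{ht}\,Q+1$. It is the localization at $V$ of the prime $M_0=(\mathfrak m_0,Z)$ of $A'[Z]$, where $\mathfrak m_0=\mathfrak m\cap A'$ is disjoint from $V$. So $\mathrm{ht}\,M=\mathrm{ht}\,M_0$.

**Step 3: apply induction over $R[Z]$.** View $A'[Z]$ as $R[Z][T_2,\dots,T_N]$. If $g\in M_0$ were lex-monic over $R[Z]$, then $g|_{Z=0}\in\mathfrak m_0$ would be lex-monic over $R$: the largest monomial keeps its coefficient $1$, and no larger monomial appears. This contradicts $\mathfrak m_0\cap V=\emptyset$. By induction $\mathrm{ht}\,M_0\le\dim A'[Z]-(N-1)$. By 2.1, $\dim A'[Z]=\dim S$. So $\mathrm{ht}\,Q+1\le\dim S-N+1$. $\square$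

**The set $U$.** Now let $S=S_R$ and order the variables $X_1>\dots>X_n>Y_m>\dots>Y_1$. Write exponents as $(a,b)$ with $a=(a_1,\dots,a_n)$, $b=(b_m,\dots,b_1)$. Let $\le_1$ be the lexicographic order on $(a,b)$ and $\le_2$ the lexicographic order on $(a,-b)$. Let $U_i$ be the set of $f\in S$ whose $\le_i$-largest monomial has coefficient $1$, and $U=U_1\cap U_2$. These are multiplicative sets, and $U=U_1=U_2$ if $m=0$.

For $n=0$, $m=1$, $U$ consists of the Laurent polynomials with highest and lowest coefficient $1$. For $n=m=1$, the element $XY^2+5XY+XY^{-3}+7Y^{100}$ is in $U$: its $\le_1$-largest monomial is $XY^2$, its $\le_2$-largest is $XY^{-3}$.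

**Lemma 4.3.** $\dim U^{-1}S\le\delta(R)$.

*Proof.* Let $Q$ be a prime with $Q\cap U=\emptyset$; we must show $\mathrm{ht}\,Q\le\dim S-N$.

**Step 1: $Q\cap U_1=\emptyset$ or $Q\cap U_2=\emptyset$.** This is clear if $m=0$. Let $m\ge1$ and suppose $f\in Q\cap U_1$, $g\in Q\cap U_2$. In both orders the $X$-exponents are compared first. Multiplying $f$ and $g$ by monomials in the $X_i$, we may assume that the lexicographically largest $X$-exponent occurring is the same $\alpha$ for both. For large $c$ put $h=Y_m^cf+g\in Q$. Among its monomials with $X$-exponent $\alpha$, those from $Y_m^cf$ have larger $Y_m$-exponent than those from $g$; in particular nothing cancels. So the $\le_1$-largest monomial of $h$ comes from $f$ and the $\le_2$-largest from $g$, both with coefficient $1$. Thus $h\in Q\cap U$, a contradiction. (With $n=0$, $m=1$, $f=Y+2$, $g=1+2Y$ and $c=2$ one gets $h=Y^3+2Y^2+2Y+1\in U$.)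

**Step 2: conclude.** If $Q\cap U_1=\emptyset$, apply Lemma 4.2. If $Q\cap U_2=\emptyset$, apply it after the automorphism $Y_j\mapsto Y_j^{-1}$, which turns $\le_2$ into $\le_1$. $\square$

## 5. A row with a monic entry is equivalent to its value at $0$

The statement is proved first over a local ring and then patched. To patch we must remove denominators from elementary matrices; this is the first lemma. Write $[g,h]=ghg^{-1}h^{-1}$. We shall use the following formula several times:
$$F^2=G^2=GF=0\ \Longrightarrow\ [1+F,1+G]=1+FG. \tag{5.0}$$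
Indeed the commutator is $(1+F+G+FG)(1-F-G+FG)$, and in the expansion all products of two or more factors vanish except $FG$, which occurs with coefficient $1-1+1=1$. In particular $[E_{it}(x),E_{tj}(y)]=E_{ij}(xy)$ for distinct $i,t,j$.

**Lemma 5.1 (dilation).** *Let $k\ge3$, $B$ a ring, $s\in B$, $\tau(Y)\in E_k(B_s[Y])$ with $\tau(0)=1$. For all large $\ell$ there is $\tilde\tau\in E_k(B[Y])$ with $\tilde\tau(0)=1$ whose image in $E_k(B_s[Y])$ is $\tau(s^\ell Y)$.*

*Proof.* **Step 1: reduce to a conjugate of one elementary matrix.** Write $\tau=\prod_lE_{p_lq_l}(c_l+Yg_l)$ with $c_l\in B_s$, $g_l\in B_s[Y]$. Let $\gamma_l=\prod_{j\le l}E_{p_jq_j}(c_j)$; the last of these is $\tau(0)=1$. Since $E_{p_lq_l}(c_l+Yg_l)=E_{p_lq_l}(c_l)E_{p_lq_l}(Yg_l)$ and $\gamma_{l-1}^{-1}\gamma_l=E_{p_lq_l}(c_l)$,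
$$\tau=\prod_l\gamma_lE_{p_lq_l}(Yg_l)\gamma_l^{-1}.$$
Each factor is $1$ at $Y=0$, so it suffices to treat one: $\tau=\gamma E_{pq}(Yg)\gamma^{-1}=1+Yg\,uw$, where $\gamma\in E_k(B_s)$, $u=\gamma e_p$ is a column and $w=e_q^T\gamma^{-1}$ a row. Then $wu=0$, and $u'u=1$ for $u'=e_p^T\gamma^{-1}$.

**Step 2: write $w$ through the simplest rows orthogonal to $u$.** With $c_{ij}=w_iu'_j-w_ju'_i$ we have
$$w=\sum_{i<j}c_{ij}(u_je_i^T-u_ie_j^T).$$
Indeed $c_{ij}$ is antisymmetric, so the $i$-th coordinate of the right side is $\sum_j(w_iu_j'-w_ju_i')u_j=w_i(u'u)-u_i'(wu)=w_i$.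

Put $z=s^\ell Yg(s^\ell Y)$ and $\rho_{ij}=zc_{ij}(u_je_i^T-u_ie_j^T)$. Then $\rho_{ij}u=0$, so $(1+u\rho)(1+u\rho')=1+u(\rho+\rho')$ for any two of these rows, and $\tau(s^\ell Y)=1+z\,uw$ is the product of the matrices $1+u\rho_{ij}$.

**Step 3: write each $1+u\rho_{ij}$ by elementary matrices in which $z$ stays a factor.** Fix $i<j$, $\rho=\rho_{ij}$, $c=c_{ij}$, and write $u=u''+u'''$ with $u''=u_ie_i+u_je_j$. Then $\rho u''=\rho u'''=0$, so $1+u\rho=(1+u'''\rho)(1+u''\rho)$. The first factor is
$$1+u'''\rho=\prod_{l\ne i,j}E_{li}(zcu_lu_j)E_{lj}(-zcu_lu_i).$$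
For the second, choose $t\ne i,j$ (here $k\ge3$ is used) and $e$ such that all $u_l$, all $c_{ij}$ and the coefficients of $g$ lie in $s^{-e}\,\mathrm{im}(B)$. Put
$$\alpha=s^e(u_ie_i+u_je_j),\quad \beta=s^{-e}zc(u_je_i^T-u_ie_j^T),\quad F=\alpha e_t^T,\quad G=e_t\beta .$$
Since $\beta\alpha=0$, $\beta e_t=0$ and $e_t^T\alpha=0$, we have $F^2=G^2=GF=0$, and by (5.0)
$$1+u''\rho=1+\alpha\beta=1+FG=[1+F,1+G],$$
where $1+F=E_{it}(s^eu_i)E_{jt}(s^eu_j)$ and $1+G=E_{ti}(s^{-e}zcu_j)E_{tj}(-s^{-e}zcu_i)$.

**Step 4: lift.** In each entry involving $z$ there is the factor $s^\ell Y$, against denominators from $g$, from $c$, and either from two of the $u$'s or from one $u$ and the factor $s^{-e}$: at most $s^{4e}$. So for $\ell\ge4e$ these entries lie in the image of $YB[Y]$, and $s^eu_i,s^eu_j\in\mathrm{im}(B)$. Lift all entries to $B[Y]$, those involving $z$ to $YB[Y]$. At $Y=0$ the lifts of $1+u'''\rho$ and of $1+G$ become $1$, so the commutators become $1$, and $\tilde\tau(0)=1$. $\square$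

**Lemma 5.2.** *Let $k\ge3$, $A$ a ring, $f=(f_1,\dots,f_k)\in\mathrm{Um}_k(A[X])$ with $f_1$ monic. Then $f(X)\sim f(0)$ under $E_k(A[X])$.*

*Proof.* **Step 1: if $A$ is local with maximal ideal $\mathfrak m$, then $f\sim e_1$.** We lower the degree $D$ of the monic entry, by induction. If $D=0$, then $f_1=1$ and $f\sim e_1$. Let $D\ge1$. Subtracting multiples of $f_1$, we may assume $\deg f_i\le D-1$ for $i\ge2$. Modulo $\mathfrak m$, $f_1$ has degree $D\ge1$ and is not a unit, so not all $f_i$ with $i\ge2$ vanish modulo $\mathfrak m$: some $f_i$ has a unit coefficient. After a signed permutation we may take $i=2$. Let $I=(f_1,f_2)$, and let $L$ be the ideal of $A$ formed by the $X^{D-1}$-coefficients of the elements of $I$ of degree $\le D-1$.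

*$L$ contains all coefficients of each $g=b_1X^{D-1}+\dots+b_D\in I$.* Clearly $b_1\in L$. Suppose the first $j$ coefficients ($1\le j<D$) of every such $g$ lie in $L$. Write $f_1=X^D+a_1X^{D-1}+\cdots$. Then $Xg-b_1f_1\in I$ has degree $\le D-1$, and its $j$-th coefficient is $b_{j+1}-b_1a_j$. By assumption this lies in $L$, and so $b_{j+1}\in L$.

Applied to $g=f_2$ this gives $L=A$. So $I$ contains a monic $g$ of degree $D-1$. The $X^{D-1}$-coefficient of $f_3$ is a unit or lies in $\mathfrak m$; adding $0$ or $g$ to $f_3$ accordingly makes it a unit, and this is an elementary operation because $g\in(f_1,f_2)$. Move the new $f_3$ to the first place by a signed permutation, scale it to be monic, of degree $D-1$, and use induction.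

**Step 2: the ideal of admissible translations.** Let $A$ be general and let $J$ be the set of $c\in A$ with $f(X)\sim f(X+cY)$ under $E_k(A[X,Y])$. We want $1\in J$, and first note that $J$ is an ideal. For multiples, substitute $Y\mapsto aY$. For sums, substitute $X\mapsto X+cY$ in $f(X)\sim f(X+c'Y)$ to get $f(X+cY)\sim f(X+(c+c')Y)$, and combine with $f(X)\sim f(X+cY)$.

**Step 3: $J$ lies in no maximal ideal $\mathfrak m$.** By Step 1, $f=e_1\eta(X)$ with $\eta\in E_k(A_{\mathfrak m}[X])$. Finitely many elements of $A_{\mathfrak m}$ and finitely many equalities are involved, so for some $s\in A\setminus\mathfrak m$ there is $\eta\in E_k(A_s[X])$ with $f=e_1\eta$ over $A_s[X]$. Put $\varepsilon=\eta(0)^{-1}\eta$. Then $\varepsilon(0)=1$ and $f(X)=f(0)\varepsilon(X)$. Let $\tau(X,Y)=\varepsilon(X)^{-1}\varepsilon(X+Y)$. Then $\tau(X,0)=1$ and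
$$f(X)\tau(X,Y)=f(0)\varepsilon(X+Y)=f(X+Y)\quad\text{over }A_s[X,Y].$$
By Lemma 5.1 with $B=A[X]$ there are $\ell$ and $\tilde\tau\in E_k(A[X,Y])$ with $\tilde\tau(X,0)=1$ lifting $\tau(X,s^\ell Y)$. The difference $f(X)\tilde\tau(X,Y)-f(X+s^\ell Y)$ vanishes at $Y=0$ and becomes $0$ over $A_s$. So it is $Yh(X,Y)$ with $s^jh=0$ for some $j$. Substituting $Y\mapsto s^jY$ turns it into $s^jYh(X,s^jY)=0$. Hence $f(X)\tilde\tau(X,s^jY)=f(X+s^{\ell+j}Y)$, so $s^{\ell+j}\in J\setminus\mathfrak m$.

**Step 4: conclude.** So $1\in J$ and $f(X)\sim f(X+Y)$ over $A[X,Y]$. Put $X=0$ and rename $Y$ as $X$. $\square$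

## 6. Rows over $S$: proof of Theorem A

If $R=0$ there is nothing to prove; let $R\ne0$. We use induction on $N$. Let $v=(a_1,\dots,a_k)\in\mathrm{Um}_k(S)$ with $k\ge\max(3,\delta(R)+2)$.

**Step 1: make the ideal of $k-1$ entries meet $U$.** By Lemma 4.3, $\dim U^{-1}S<k-1$ (for $N=0$, $U=\{1\}$). Lemma 1.2, with $k-1$ in place of $k$, $a=a_k$ and $b_i=a_i$, gives $x_i\in S$ such that, with $a_i'=a_i+a_kx_i$ for $i<k$, any prime disjoint from $U$ containing all $a_i'$ contains $a_k$, hence all $a_i$; this is impossible. An ideal disjoint from a multiplicative set lies in a prime disjoint from it. So $(a_1',\dots,a_{k-1}')S$ contains some $f\in U$, and $v\sim(a_1',\dots,a_{k-1}',a_k)$.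

If $N=0$, then $f=1$, and we finish as in Proposition 1.3. Let $N\ge1$.

**Step 2: put an element of $U$ in the first place.** Add to $a_k$ the element $X_1^cf$ if $n\ge1$, or $(Y_m^c+Y_m^{-c})f$ if $n=0$, with $c$ large. This is elementary, since $f\in(a_1',\dots,a_{k-1}')$. The new last entry is in $U$. For $n\ge1$, $X_1$ is the largest variable in both orders, and for large $c$ every monomial of $X_1^cf$ has larger $X_1$-exponent than every monomial of $a_k$. For $n=0$ and $c$ large, the $Y_m$-exponents in $Y_m^cf$ exceed those in $a_k$, and those in $Y_m^{-c}f$ are below both; so the $\le_1$-largest monomial comes from $Y_m^cf$ and the $\le_2$-largest from $Y_m^{-c}f$. Replacing $(v_1,v_k)$ by $(v_k,-v_1)$ we get $v\sim(f_1,\dots,f_k)$ with $f_1\in U$.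

An $R$-automorphism $\theta$ of $S$ maps $E_k(S)$ to itself and fixes $e_1$. So it suffices to show that $\theta$ of the row is $\sim e_1$ for some $\theta$.

**Step 3: weights that imitate the lexicographic order.** Let $C\ge1$ bound the absolute values of the coordinates of all differences of exponents occurring in $f_1$, and let $M\ge C+1$. If $\epsilon\in\mathbb Z^N$ is such a difference, or one formed from the exponents $(a,-b)$, and its first nonzero coordinate is $\epsilon_j\ge1$, then
$$\sum_{i\ge j}M^{N-i}\epsilon_i\ \ge\ M^{N-j}-C\,\frac{M^{N-j}-1}{M-1}\ >\ 0 .$$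
So the weights $M^{N-1},\dots,M,1$ order these exponents as the lexicographic order does.

**Step 4: the case $m=0$.** Here we make $f_1$ monic in $X_N$. Let $w_i=M^{N-i}$ and $\theta:X_i\mapsto X_i+X_N^{w_i}$ for $i<N$, $X_N\mapsto X_N$, an automorphism. The image of a monomial $X^a$ is monic in $X_N$, over $A=R[X_1,\dots,X_{N-1}]$, of degree $\sum w_ia_i$. By Step 3 the degree is largest only for the largest monomial of $f_1$, which has coefficient $1$. So $\theta(f_1)$ is monic in $X_N$. By Lemma 5.2, the row $\theta(f_1,\dots,f_k)$ is $\sim$ its value at $X_N=0$, a row in $\mathrm{Um}_k(A)$. Since $\dim A[X_N]\ge\dim A+1$, we have $\dim A-(N-1)\le\dim S-N=\delta(R)$. So the induction hypothesis applies to $A$, and the row is $\sim e_1$ under $E_k(A)\subseteq E_k(S)$.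

**Step 5: the case $m\ge1$; make both extreme $Y_1$-coefficients of $f_1$ units.** Let $Y=Y_1$, and give the variables in the order $X_1>\dots>X_n>Y_m>\dots>Y_1$ the weights $M^{N-1},\dots,M,1$, denoted $w(\cdot)$. Let
$$\theta:\ X_i\mapsto X_i+Y^{w(X_i)}+Y^{-w(X_i)},\qquad Y_j\mapsto Y_jY^{w(Y_j)}\ (j\ge2),\qquad Y\mapsto Y .$$
It is an automorphism; its inverse is $X_i\mapsto X_i-Y^{w(X_i)}-Y^{-w(X_i)}$, $Y_j\mapsto Y_jY^{-w(Y_j)}$, $Y\mapsto Y$. As a Laurent polynomial in $Y$ over $A=R[X_1,\dots,X_n,Y_2^{\pm1},\dots,Y_m^{\pm1}]$, $\theta(X^aY^b)$ has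
$$\text{highest degree } \sum w(X_i)a_i+\sum w(Y_j)b_j,\qquad \text{lowest degree } -\Bigl(\sum w(X_i)a_i+\sum w(Y_j)(-b_j)\Bigr),$$
both with coefficient the unit $\prod_{j\ge2}Y_j^{b_j}$ of $A$. By Step 3, on the exponents occurring in $f_1$ the highest degree is strictly increasing for $\le_1$ and the lowest degree is strictly decreasing for $\le_2$. As $f_1\in U_1\cap U_2$, the highest and the lowest $Y$-coefficients of $\theta(f_1)$ are units of $A$.

**Step 6: move the row into $A[Y]$ and evaluate at $0$.** Write again $f_i$ for $\theta(f_i)$. Scaling $f_1$ by a unit of $S$ (a unit of $A$ times a power of $Y$), and $f_2$ by its inverse, we may assume that $f_1\in A[Y]$ is monic with $f_1(0)\in A^*$. Then $f_1=f_1(0)+Yg$ with $g\in A[Y]$ shows that $Y$ is a unit in $A[Y]/(f_1)$, so $A[Y]/(f_1)=S/(f_1)$. Hence every $f_i$ is congruent modulo $f_1S$ to an element of $A[Y]$. Adding multiples of $f_1$, we may assume all $f_i\in A[Y]$. Now $(f_2,\dots,f_k)$ is unimodular in $S/(f_1)=A[Y]/(f_1)$, so $(f_1,\dots,f_k)\in\mathrm{Um}_k(A[Y])$. By Lemma 5.2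 it is $\sim(f_1(0),\dots,f_k(0))$, which is $\sim e_1$ because $f_1(0)$ is a unit. $\square$

## 7. Non-free modules: which row operations act on $S\oplus P$

Now let $P$ be projective of rank $r\ge2$, not necessarily free. Suppose $P$ becomes free after inverting some $s\in R$. Clearing denominators (this is done in Section 8) one gets, after replacing $s$ by a power, maps
$$\iota:S^r\to P,\quad\varphi:P\to S^r,\qquad \varphi\iota=s\cdot\mathrm{id},\quad\iota\varphi=s\cdot\mathrm{id}. \tag{7.0}$$
(A small example of such a pair, with $S=R=\mathbb Z[\sqrt{-5}]$ and rank $1$: $P=(2,1+\sqrt{-5})$, $s=2$, $\iota$ multiplication by $2$ and $\varphi$ the inclusion.)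

It is natural to write $p=\iota(c)$ when possible, to move the row $(a,c)$ to $e_1$ by Theorem A, and to translate the elementary operations into transvections of $S\oplus P$ along $\kappa(a,c)=(a,\iota(c))$. This stops at the translation. Adding $xa$ to $c_i$ translates, since $p$ changes by $a\,x\iota(e_i)$. But adding $yc_i$ to $a$ requires a form on $P$ whose composite with $\iota$ is $y$ times the $i$-th coordinate. For $y=sx$ there is one, namely $x\varphi_i$. For other $y$ there may be none: in the small example, $\psi\in P^*$ with $\psi(2c)=c$ would have $\psi(2)=1$, so $1+\sqrt{-5}=\psi(2(1+\sqrt{-5}))=2\psi(1+\sqrt{-5})$, which is false. So only the group generated by $E_{1j}(x)$ with $x\in S$ and $E_{j1}(y)$ with $y\in sS$ translates, and Theorem A gives no control over which matrix it uses.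

The way out is to treat only elements congruent to $(1,0)$ modulo a power of $s$, and to move the corresponding rows by matrices from a *relative* elementary group. Relative transitivity will come from ordinary transitivity over a slightly larger ring $R'$; this is why Theorem C quantifies over integral extensions.

**Definition.** For an ideal $I\subseteq A$, $E_k(I)$ is the group generated by the $E_{ij}(x)$ with $x\in I$, and $E_k(A,I)$ is its normal closure in $E_k(A)$.

For example $z_{ij}(x,a)=E_{ji}(a)E_{ij}(x)E_{ji}(-a)$ with $x\in I$ lies in $E_k(A,I)$. In rows and columns $i,j$ it is $\begin{pmatrix}1-ax&x\\-a^2x&1+ax\end{pmatrix}$, and elsewhere it agrees with the identity.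

**Lemma 7.1.** *Let $k\ge3$ and $I$ an ideal of $A$. (a) $E_k(A,I)$ is generated by the $z_{ij}(x,a)$, $x\in I$, $a\in A$. (b) $E_k(A,I^2)\subseteq E_k(I)$.*

*Proof.* (a) Let $L$ be the group generated by the $z_{ij}(x,a)$. Then $E_k(I)\subseteq L\subseteq E_k(A,I)$, and we only need that $L$ is normalized by $E_k(A)$. So we show $E_{pq}(b)zE_{pq}(-b)\in L$ for $z=z_{ij}(x,a)$ and all $p\ne q$, $b\in A$. Note that $z\equiv1$ modulo $I$, and that $z,z^{-1}$ differ from $1$ only in the block of rows and columns $i,j$.

**Case 1: $(p,q)=(j,i)$, or $\{p,q\}\cap\{i,j\}=\emptyset$.** In the first situation the conjugate is $z_{ij}(x,a+b)$; in the second the matrices commute.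

**Case 2: $q\in\{i,j\}$, $p\notin\{i,j\}$.** Here $z^{-1}e_p=e_p$ and $e_q^Tze_p=0$, so
$$z^{-1}E_{pq}(b)zE_{pq}(-b)=(1+b\,e_pe_q^Tz)(1-b\,e_pe_q^T)=1+b\,e_p(e_q^Tz-e_q^T)\in E_{pi}(I)E_{pj}(I).$$

**Case 3: $p\in\{i,j\}$, $q\notin\{i,j\}$.** Here $e_q^Tz^{-1}=e_q^T$ and $e_q^Tze_p=0$, so
$$E_{pq}(b)zE_{pq}(-b)z^{-1}=(1+b\,e_pe_q^T)(1-b\,ze_pe_q^T)=1+b(e_p-ze_p)e_q^T\in E_{iq}(I)E_{jq}(I).$$

**Case 4: $(p,q)=(i,j)$.** Let $g=E_{ij}(b)E_{ji}(a)$, so that the conjugate is $gE_{ij}(x)g^{-1}$, and let $t\ne i,j$. By (5.0), $E_{ij}(x)=[E_{it}(1),E_{tj}(x)]$. Write $ge_i=\alpha e_i+\beta e_j$ and $e_j^Tg^{-1}=\gamma e_i^T+\epsilon e_j^T$. Since $e_t^Tg^{-1}=e_t^T$ and $ge_t=e_t$,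
$$gE_{it}(1)g^{-1}=1+(ge_i)e_t^T=E_{it}(\alpha)E_{jt}(\beta)=:\sigma,$$
$$gE_{tj}(x)g^{-1}=1+x\,e_t(e_j^Tg^{-1})=E_{ti}(x\gamma)E_{tj}(x\epsilon)=:\rho\in E_k(I).$$
So $gE_{ij}(x)g^{-1}=[\sigma,\rho]=(\sigma\rho\sigma^{-1})\rho^{-1}$, and it suffices that $\sigma E_{ti}(y)\sigma^{-1}$ and $\sigma E_{tj}(y)\sigma^{-1}$ lie in $L$ for $y\in I$. First, $E_{jt}(\beta)E_{ti}(y)E_{jt}(-\beta)=E_{ji}(\beta y)E_{ti}(y)$ by (5.0). Next, conjugate by $E_{it}(\alpha)$: the first factor becomes $1+\beta y\,e_j(e_i^T-\alpha e_t^T)=E_{ji}(\beta y)E_{jt}(-\alpha\beta y)$, and the second becomes $z_{ti}(y,\alpha)$ by definition. So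
$$\sigma E_{ti}(y)\sigma^{-1}=E_{ji}(\beta y)E_{jt}(-\alpha\beta y)\,z_{ti}(y,\alpha)\in L.$$
Since $E_{it}(\alpha)$ and $E_{jt}(\beta)$ commute, exchanging the roles of $i$ and $j$ gives $\sigma E_{tj}(y)\sigma^{-1}=E_{ij}(\alpha y)E_{it}(-\alpha\beta y)\,z_{tj}(y,\beta)\in L$.

(b) By (a) applied to $I^2$, and since $z_{ij}(x+x',a)=z_{ij}(x,a)z_{ij}(x',a)$, it suffices to consider $z_{ij}(xy,a)$ with $x,y\in I$. Let $t\ne i,j$. Conjugating $E_{ij}(xy)=[E_{it}(x),E_{tj}(y)]$ by $E_{ji}(a)$ gives the commutator of $1+x(e_i+ae_j)e_t^T=E_{it}(x)E_{jt}(ax)$ and $1+y\,e_t(e_j^T-ae_i^T)=E_{tj}(y)E_{ti}(-ay)$, both in $E_k(I)$. $\square$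

For $s\in R$ let $R'=R\times_{R/s^2R}R=\{(x,y)\in R\times R: x\equiv y \bmod s^2R\}$. For $R=\mathbb Z$, $s=2$ this is $\{(x,y):x\equiv y\bmod4\}$, generated over the diagonal by $(4,0)$, which satisfies $T^2=4T$.

**Lemma 7.2.** *Let $k\ge3$, $s\in R$, $I=s^2S$, $R'=R\times_{R/s^2R}R$. If $E_k(S_{R'})$ is transitive on $\mathrm{Um}_k(S_{R'})$, then each $v\in\mathrm{Um}_k(S)$ with $v\equiv e_1$ mod $I$ satisfies $vg=e_1$ for some $g\in E_k(S,I)$. The ring $R'$ is an integral extension of $R$ (diagonally embedded).*

*Proof.* **Step 1: integrality.** $(x,y)\in R'$ is a root of the polynomial $(T-x)(T-y)$ with coefficients in the diagonal copy of $R$, because on the first component it vanishes at $T=x$ and on the second at $T=y$.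

**Step 2: pass to $S_{R'}$ and return.** Comparing coefficients of monomials, $S_{R'}=S\times_{S/I}S$. Let $v\cdot w^T=1$. Since $v\equiv e_1$, we have $w_1\equiv1$ mod $I$. So the pair $(v,e_1)$ is a row over $S_{R'}$, and it is unimodular because the pair $(w,(1,w_2,\dots,w_k))$ is also defined over $S_{R'}$ and the product is $(1,1)$. Take $\varepsilon=(\varepsilon_1,\varepsilon_2)\in E_k(S_{R'})$ with $(v,e_1)\varepsilon=(e_1,e_1)$. Then $e_1\varepsilon_2=e_1$, so for $g=\varepsilon_1\varepsilon_2^{-1}$ we have $vg=e_1\varepsilon_2^{-1}=e_1$. Moreover $(g,1)=\varepsilon\cdot(\varepsilon_2,\varepsilon_2)^{-1}\in E_k(S_{R'})$, since $\varepsilon_2\in E_k(S)$.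

**Step 3: $g\in E_k(S,I)$.** For $(x,y)\in S_{R'}$ we have $x-y\in I$ and $E_{ij}((x,y))=E_{ij}((x-y,0))E_{ij}((y,y))$. So $E_k(S_{R'})=\mathcal M\cdot\Delta$, where $\Delta$ is the diagonal copy of $E_k(S)$ and $\mathcal M$ is the normal closure of $E_k(I\times0)$ in $E_k(S_{R'})$. The second projection kills $\mathcal M$ and is injective on $\Delta$. Hence an element of $E_k(S_{R'})$ with second component $1$, such as $(g,1)$, lies in $\mathcal M$. The first component of an element of $\mathcal M$ is a product of $E_k(S)$-conjugates of elements of $E_k(I)$, so it lies in $E_k(S,I)$. $\square$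

**Lemma 7.3.** *Let $r\ge2$, let $P$ be a finitely generated projective $S$-module, $s\in R$, and let $\iota:S^r\to P$, $\varphi:P\to S^r$ satisfy (7.0). Assume that $E_{r+1}(S_{R'})$ is transitive on $\mathrm{Um}_{r+1}(S_{R'})$ for $R'=R\times_{R/s^2R}R$. If $(a,p)\in\mathrm{Um}(S\oplus P)$ and $(a,p)\equiv(1,0)$ mod $s^3$, then some $\tau\in\mathrm{ETrans}(S\oplus P)$ has $\tau(a,p)=(1,0)$.*

*Proof.* **Step 1: lift $(a,p)$ to a unimodular row.** Write $p=s^3q$ and $c=s^2\varphi(q)$. Then $\iota(c)=s^2\cdot sq=p$. Let $v=(a,c)\in S^{r+1}$; then $v\equiv e_1$ mod $s^2$. If $ba+\psi(p)=1$ with $\psi\in P^*$, then $ba+\sum c_i\psi(\iota e_i)=1$, so $v$ is unimodular.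

**Step 2: the operations that translate.** Let $H\subseteq E_{r+1}(S)$ be generated by all $E_{1j}(x)$, $x\in S$, and $E_{j1}(y)$, $y\in sS$ ($2\le j\le r+1$), and let $\kappa:S^{r+1}\to S\oplus P$, $\kappa(a,c)=(a,\iota(c))$. Right multiplication of any row $(a,c)$ by a generator of $H$ corresponds under $\kappa$ to a generator of $\mathrm{ETrans}(S\oplus P)$:

* $E_{1,i+1}(x)$ replaces $c_i$ by $c_i+xa$, and corresponds to $(a,p)\mapsto(a,p+a\,x\iota(e_i))$.
* $E_{i+1,1}(sx)$ replaces $a$ by $a+sxc_i=a+x\varphi_i(\iota(c))$, where $\varphi_i$ is the $i$-th component of $\varphi$, and corresponds to $(a,p)\mapsto(a+x\varphi_i(p),p)$.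

**Step 3: $H$ is large enough.** Since $E_{ij}(sx)=[E_{i1}(sx),E_{1j}(1)]$ for $i,j\ge2$, $i\ne j$, we have $E_{r+1}(sS)\subseteq H$. By Lemma 7.1(b) with the ideal $sS$, $E_{r+1}(S,s^2S)\subseteq E_{r+1}(sS)\subseteq H$. By Lemma 7.2, with $k=r+1\ge3$, there is $g\in E_{r+1}(S,s^2S)\subseteq H$ with $vg=e_1$. Translating a word for $g$ in the generators of $H$ (whose inverses are generators too), we get $\tau\in\mathrm{ETrans}(S\oplus P)$ with $\tau(a,p)=\tau\kappa(v)=\kappa(vg)=\kappa(e_1)=(1,0)$. $\square$

## 8. Descending from a quotient of $R$: proof of Theorem C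

Induction on $\dim R$; the case $R=0$ is trivial, so let $R\neq0$. The hypothesis of Theorem C passes to quotients of $R$. Let $G$ be the set of $s\in R$ for which there are $\iota,\varphi$ as in (7.0). A pair for $s$ induces one over $S_{R/\mathfrak b}$, for $P/\mathfrak bP$ and the image of $s$, for every ideal $\mathfrak b$ of $R$.

**Step 1: over the residue field of a minimal prime, $P$ is free.** Let $\mathfrak q$ be a minimal prime of $R$. Then $\mathfrak qR_{\mathfrak q}$ is nil; let $K$ be the residue field of $R_{\mathfrak q}$. By Quillen–Suslin and Swan (*Projective modules over Laurent polynomial rings*, Trans. AMS 237 (1978)), finitely generated projective modules over $S_K$ are free. For rank $r\ge2$, which is all we need, this also follows from Theorem A, as follows. Let $Q$ be finitely generated projective of rank $r$ over $S_K$. Clearing denominators in a presentation matrix, $Q$ is a localization of a finitely generated module over a polynomial ring over $K$, which has a finite free resolution by Hilbert's syzygy theorem. Localizing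 gives a finite resolution of $Q$ by finitely generated free modules. Such a $Q$ is stably free, by induction on the length: if $F_0\to Q$ is the last map and $K_0$ its kernel, then $F_0\cong Q\oplus K_0$, $K_0$ is projective with a shorter resolution, so $K_0\oplus S_K^b$ is free for some $b$ that we may take with $K_0\oplus S_K^b\cong S_K^{c}$, and $Q\oplus S_K^{c}\cong F_0\oplus S_K^b$ is free. So $Q\oplus S_K^h\cong S_K^{r+h}$ for some $h$. Since $\delta(K)=0$, Theorem A applies over $K$ to rows of length $\ge3$. If $h\ge1$, then 1.1 with $P_1=S_K^{r+h-1}$, whose rows have length $r+h\ge3$, cancels one summand. After $h$ such steps $Q\cong S_K^r$.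

**Step 2: $G$ is contained in no minimal prime $\mathfrak q$.** By Step 1, $P_{\mathfrak q}=P\otimes_RR_{\mathfrak q}$ is free of rank $r$ modulo the ideal of $S_{R_{\mathfrak q}}$ generated by $\mathfrak qR_{\mathfrak q}$, which is nil. Lift a basis to get $S_{R_{\mathfrak q}}^r\to P_{\mathfrak q}$. It is onto by Nakayama's lemma; it splits, so its kernel is finitely generated and vanishes modulo the nil ideal; by Nakayama again the kernel is $0$. So $P_{\mathfrak q}$ is free of rank $r$. As $P$ is finitely presented, $P_t\cong S_t^r$ for some $t\in R\setminus\mathfrak q$. Multiply this isomorphism (from $S_t^r$ to $P_t$) and its inverse by powers of $t$, to get $\iota_0:S^r\to P$, $\varphi_0:P\to S^r$ whose compositions both become $t^l$ after inverting $t$. Then $\varphi_0\iota_0-t^l$ and $\iota_0\varphi_0-t^l$ are killed by some $t^e$, because $S^r$ and $P$ are finitely generated and projective. With $\iota=\iota_0$ and $\varphi=t^e\varphi_0$ we get exactly $\varphi\iota=t^{l+e}$ and $\iota\varphi=t^{l+e}$. So $t^{l+e}\in G\setminus\mathfrak q$.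

**Step 3: reduce to elements congruent to $(1,0)$.** Let $\mathfrak a$ be the ideal of $R$ generated by $\{s^3:s\in G\}$. By Step 2 it lies in no minimal prime, so every chain of primes containing $\mathfrak a$ can be lengthened downward and $\dim R/\mathfrak a<\dim R$. Let $(a,p)\in\mathrm{Um}(S\oplus P)$. By induction applied to $R/\mathfrak a$ and $P/\mathfrak aP$, some transvection moves its image to $(1,0)$. Lifting it as in Section 2, we may assume $(a,p)\equiv(1,0)$ mod $\mathfrak a$. Only finitely many elements of $\mathfrak a$ are involved, so there are $s_1,\dots,s_h\in G$ with $(a,p)\equiv(1,0)$ mod $\mathfrak b_h$, where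
$$\mathfrak b_j=(s_1^3,\dots,s_j^3),\qquad\mathfrak b_0=0 .$$

**Step 4: remove the $s_j$ one at a time.** Suppose $(a,p)\equiv(1,0)$ mod $\mathfrak b_j$, $j\ge1$. Over $\bar R=R/\mathfrak b_{j-1}$ we have $(a,p)\equiv(1,0)$ mod $s_j^3$. Lemma 7.3 applies over $\bar R$: the pair for $s_j$ is induced, and $\bar R\times_{\bar R/s_j^2\bar R}\bar R$ is an integral extension (Lemma 7.2) of the quotient $\bar R$ of $R$, so the transitivity it requires is in the hypothesis of Theorem C. Lifting the resulting element of $\mathrm{ETrans}$ to $S\oplus P$, we may assume $(a,p)\equiv(1,0)$ mod $\mathfrak b_{j-1}$. After $h$ steps, $(a,p)=(1,0)$. $\square$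

## 9. Cancellation for rank greater than $\dim S-(m+n)$

**Proof of Theorem B(i).** We check the hypothesis of Theorem C. If $R'$ is an integral extension of $R/\mathfrak b$, then $S_{R'}$ is integral over $S/\mathfrak bS$. So $\dim S_{R'}\le\dim S$ and $\delta(R')\le\delta(R)$; also $\dim R'<\infty$. Since $r+1\ge\max(3,\delta(R)+2)\ge\max(3,\delta(R')+2)$, Theorem A gives that $E_{r+1}(S_{R'})$ is transitive on $\mathrm{Um}_{r+1}(S_{R'})$. As $r\ge2$, Theorem C applies. $\square$

**Proof of Theorem B(ii).** If $R=0$ all modules are $0$; let $R\ne0$. Then $\delta(R)\ge0$, so $r\ge\delta(R)+1\ge1$. Let $S^k\oplus P\cong S^k\oplus P'$; then $P'$ is finitely generated projective of rank $r$. If $r=1$, taking the top exterior powers $\Lambda^{k+1}$ of both sides gives $P\cong P'$.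

Let $r\ge2$. Put $P_1=S^{k-1}\oplus P$ and $P_1'=S^{k-1}\oplus P'$, so $S\oplus P_1'\cong S\oplus P_1$. The rank of $P_1$ is at least $r\ge\max(2,\delta(R)+1)$, so by (i) $\mathrm{ETrans}(S\oplus P_1)$ is transitive on $\mathrm{Um}(S\oplus P_1)$, and 1.1 gives $P_1'\cong P_1$. Repeating with $k-1,k-2,\dots$ we arrive at $P\cong P'$. $\square$

So every finitely generated projective $S$-module of rank $r>\dim(S)-(m+n)$ is cancellative. For noetherian $R$ of dimension $d$, where $\delta(R)=d$, this is cancellation for $r\ge d+1$, in particular in the range $r\ge\max\{d+1,2\}$ of Lindel's theorem. More generally the range is $r\ge d+1$ whenever $\dim R[X_1,\dots,X_N]=d+N$, because $\dim S=\dim R[X_1,\dots,X_N]$ by 2.1. For the ring of Example 2.2 and $S=R[X]$ the range is $r\ge3$, while $\dim R+1=2$.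

Theorem C also says what would be enough for the bound $r\ge\dim R+1$. If $E_k(S_{R'})$ is transitive on $\mathrm{Um}_k(S_{R'})$ for all finite-dimensional $R'$ and all $k\ge\max(3,\dim R'+2)$, then all finitely generated projective $S_R$-modules of rank $\ge\dim R+1$ are cancellative. Rank $1$ is handled by exterior powers, and rank $\ge2$ by Theorem C as in the proof of Theorem B, since integral extensions of quotients of $R$ have dimension $\le\dim R$. That statement about rows is neither proved nor claimed here, for any $N\ge1$.
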